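\title{Divisibility of power GCD and power LCM matrices on gcd-closed sets}

\begin{abstract}
Let $S$ be a finite gcd-closed set of positive integers, and let $(S^a)$ and $[S^a]$ be the matrices of $a$-th powers of the greatest common divisors and of the least common multiples of pairs of elements of $S$. We prove that if $S$ satisfies the condition $\mathcal G$ on greatest-type divisors and $a\mid b$, then $(S^a)\mid(S^b)$, $(S^a)\mid[S^b]$ and $[S^a]\mid[S^b]$ in the ring of integer matrices. Conversely, $(S^a)\mid[S^a]$ for a single exponent $a$ forces $\mathcal G$, and if $1\in S$ and $|S|\ge2$, then each of the three divisibilities forces $a\mid b$. The proof diagonalizes the matrices over $\mathbb Z$ and shows that $\mathcal G$ holds exactly when the ratios between an element and its greatest-type divisors behave like distinct primes.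
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Write $(x,y)$ and $[x,y]$ for the greatest common divisor and the least common multiple of positive integers $x,y$. Let $S=\{x_1,\dots,x_n\}$ be a set of $n$ distinct positive integers and let $a\ge1$ be an integer. The \emph{power GCD matrix} $(S^a)$ and the \emph{power LCM matrix} $[S^a]$ are the $n\times n$ matrices with $(i,j)$-entries $(x_i,x_j)^a$ and $[x_i,x_j]^a$. For $A,B\in M_n(\mathbb Z)$ we write $A\mid B$ if $B=AC$ or $B=CA$ for some $C\in M_n(\mathbb Z)$. When $A$ and $B$ are symmetric, $B=AC$ gives $B=C^TA$, so $A\mid B$ means that every row of $B$ is an integer combination of the rows of $A$.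

For $a\le b$ the entries satisfy $(x,y)^a\mid(x,y)^b$, $(x,y)^a\mid[x,y]^b$ and $[x,y]^a\mid[x,y]^b$. It is natural to ask when the same three relations hold between the matrices:
\begin{equation}\label{eq:three}
(S^a)\mid(S^b),\qquad (S^a)\mid[S^b],\qquad [S^a]\mid[S^b].
\end{equation}
For a one-element set $a\le b$ suffices. For $S=\{1,d\}$ we have $\det(S^a)=d^a-1$, and $d^a-1$ divides $d^b-1$ only if $a\mid b$ (Lemma~\ref{lem:power}). So $a\mid b$ is the hypothesis on the exponents that one would guess. The question is which hypothesis on $S$ should accompany it.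

The set $S$ is \emph{gcd closed} if $(x,y)\in S$ for all $x,y\in S$. For $u,y\in S$ with $u<y$, we call $u$ a \emph{greatest-type divisor} of $y$ in $S$ if $u\mid y$ and every $z\in S$ with $u\mid z\mid y$ equals $u$ or $y$. The set of greatest-type divisors of $y$ is denoted by $G_S(y)$. These are the elements directly below $y$ in the Hasse diagram of $S$ ordered by divisibility.

\begin{definition}\label{def:G}
The set $S$ satisfies the \emph{condition $\mathcal G$} if for every $y\in S$ and every two distinct $y_1,y_2\in G_S(y)$,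
\[
[y_1,y_2]=y\qquad\text{and}\qquad (y_1,y_2)\in G_S(y_1)\cap G_S(y_2).
\]
Nothing is required of an element $y$ with $|G_S(y)|\le1$.
\end{definition}

Write $y_1=y/d_1$ and $y_2=y/d_2$. Since $[y_1,y_2]=y/(d_1,d_2)$, the first requirement says that $d_1$ and $d_2$ are coprime. Then $(y_1,y_2)=y/(d_1d_2)$, and the second requirement says that this element lies directly below both $y_1$ and $y_2$; see Figure~\ref{fig:hasse}. The model case is the set of all divisors of an integer: there $G_S(y)=\{y/p: p\mid y,\ p\text{ prime}\}$, and both requirements hold because $y/(pq)$ lies directly below $y/p$ and $y/q$.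

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\node (a0) at (0,0) {$y/(d_1d_2)$}; \node (a1) at (-1,1.2) {$y/d_1$};
\node (a2) at (1,1.2) {$y/d_2$}; \node (a3) at (0,2.4) {$y$};
\draw (a0) -- node[below left,font=\scriptsize]{$d_2$} (a1) -- node[above left,font=\scriptsize]{$d_1$} (a3);
\draw (a0) -- node[below right,font=\scriptsize]{$d_1$} (a2) -- node[above right,font=\scriptsize]{$d_2$} (a3);
\node (b0) at (4,0) {$1$}; \node (b1) at (3,1.2) {$2$};
\node (b2) at (5,1.2) {$3$}; \node (b3) at (4,2.4) {$12$};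
\draw (b0) -- node[below left,font=\scriptsize]{$2$} (b1) -- node[above left,font=\scriptsize]{$6$} (b3);
\draw (b0) -- node[below right,font=\scriptsize]{$3$} (b2) -- node[above right,font=\scriptsize]{$4$} (b3);
\node (c0) at (8,0) {$1$}; \node (c1) at (7,0.7) {$2$}; \node (c4) at (7,1.7) {$4$};
\node (c2) at (9,1.2) {$3$}; \node (c3) at (8,2.4) {$12$};
\draw (c0) -- node[below left,font=\scriptsize]{$2$} (c1) -- node[left,font=\scriptsize]{$2$} (c4) -- node[above left,font=\scriptsize]{$3$} (c3);
\draw (c0) -- node[below right,font=\scriptsize]{$3$} (c2) -- node[above right,font=\scriptsize]{$4$} (c3);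
\end{tikzpicture}
\caption{Hasse diagrams under divisibility; each edge carries the ratio of its endpoints. Left: the diamond, with $d_1,d_2$ coprime, that condition $\mathcal G$ requires below any two greatest-type divisors of $y$. Middle: $\{1,2,3,12\}$ violates $\mathcal G$ because $[2,3]\ne12$. Right: $\{1,2,3,4,12\}$ violates $\mathcal G$ because $(4,3)=1$ is not directly below $4$.}
\label{fig:hasse}
\end{figure}

The problem, which we take from Wan and Zhu \cite{WZ}, is to decide whether \eqref{eq:three} holds whenever $a\mid b$ and $S$ is a gcd-closed set satisfying $\mathcal G$. This is known when $\max_{y\in S}|G_S(y)|=1$ (Zhu; Zhu and Li), and when $a=b$ and $\max_{y\in S}|G_S(y)|=2$ (Feng, Hong and Zhao). We show that the answer is yes, and determine how far the two hypotheses are necessary. Throughout, $a,b\ge1$ are integers and $S$ is a finite set of positive integers.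

\begin{theorem}\label{thm:A}
Let $S$ be gcd closed and satisfy $\mathcal G$, and let $a\mid b$. Then $(S^a)\mid(S^b)$, $(S^a)\mid[S^b]$ and $[S^a]\mid[S^b]$ in $M_{|S|}(\mathbb Z)$.
\end{theorem}

\begin{theorem}\label{thm:B}
For a gcd-closed set $S$ the following are equivalent:
\begin{enumerate}
\item[(i)] $S$ satisfies $\mathcal G$;
\item[(ii)] all three divisibilities \eqref{eq:three} hold for all $a\mid b$;
\item[(iii)] $(S^a)\mid[S^a]$ for at least one $a\ge1$.
\end{enumerate}
\end{theorem}

In particular, for each single $a\ge1$, the relation $(S^a)\mid[S^a]$ holds if and only if $S$ satisfies $\mathcal G$. Only the mixed relation can play this role, since for $a=b$ the other two relations in \eqref{eq:three} hold for every $S$.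

\begin{theorem}\label{thm:C}
Let $S$ be gcd closed and satisfy $\mathcal G$, with $1\in S$ and $|S|\ge2$. Then each single one of $(S^a)\mid(S^b)$, $(S^a)\mid[S^b]$, $[S^a]\mid[S^b]$ is equivalent to $a\mid b$. The hypothesis $1\in S$ cannot be dropped.
\end{theorem}

Section~\ref{sec:small} treats sets of two and four elements by hand. Section~\ref{sec:diag} turns each relation in \eqref{eq:three} into divisibilities between explicit alternating sums, for every gcd-closed set. Section~\ref{sec:primes} restates $\mathcal G$ in a form under which these sums factor into products. The three theorems are proved in Sections~\ref{sec:A}, \ref{sec:B} and~\ref{sec:C}.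

\section{Two and four elements}\label{sec:small}

A matrix $U\in M_n(\mathbb Z)$ is \emph{unimodular} if it is invertible and $U^{-1}\in M_n(\mathbb Z)$; we write $U^{-T}=(U^{-1})^T$. A triangular integer matrix with $1$'s on the diagonal is unimodular, since it has determinant $1$ and its inverse is its adjugate. Divisibility by a symmetric matrix is easy to test once the matrix is diagonalized by a unimodular congruence.

\begin{lemma}\label{lem:columns}
Let $A,B\in M_n(\mathbb Z)$ be symmetric, and let $A=U\operatorname{diag}(\gamma_1,\dots,\gamma_n)U^T$ with $U$ unimodular. Then $A\mid B$ if and only if, for each $j$, the integer $\gamma_j$ divides every entry in column $j$ of $BU^{-T}$.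
\end{lemma}

\begin{proof}
Put $\Gamma=\operatorname{diag}(\gamma_1,\dots,\gamma_n)=U^{-1}AU^{-T}\in M_n(\mathbb Z)$. By symmetry, $A\mid B$ means $B=CA$ with $C$ integral, that is, $BU^{-T}=(CU)\Gamma$. As $C$ runs through $M_n(\mathbb Z)$ so does $CU$, and column $j$ of $(CU)\Gamma$ is $\gamma_j$ times column $j$ of $CU$.
\end{proof}

\begin{lemma}\label{lem:power}
Let $d\ge2$, $a\ge1$, $c\ge0$ be integers. Then $d^a-1\mid d^c-1$ if and only if $a\mid c$.
\end{lemma}

\begin{proof}
Write $c=qa+r$ with $0\le r<a$. Since $d^a\equiv1$ modulo $d^a-1$, we have $d^c-1\equiv d^r-1$, and $0\le d^r-1<d^a-1$. So $d^a-1\mid d^c-1$ if and only if $d^r-1=0$, that is, $r=0$.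
\end{proof}

\begin{example}[two elements]\label{ex:two}
Let $S=\{m,md\}$ with $d\ge2$, and let $a\le b$. Put $U_c=\left(\begin{smallmatrix}1&0\\ d^c&1\end{smallmatrix}\right)$. Multiplying out gives
\[
(S^a)=m^a\begin{pmatrix}1&1\\1&d^a\end{pmatrix}=U_0\operatorname{diag}\bigl(m^a,\;m^a(d^a-1)\bigr)U_0^T,
\]
\[
[S^a]=m^a\begin{pmatrix}1&d^a\\d^a&d^a\end{pmatrix}=U_a\operatorname{diag}\bigl(m^a,\;-m^ad^a(d^a-1)\bigr)U_a^T .
\]
Right multiplication by $U_c^{-T}$ subtracts $d^c$ times the first column from the second, so $(S^b)U_0^{-T}$, $[S^b]U_0^{-T}$ and $[S^b]U_a^{-T}$ are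
\[
m^b\begin{pmatrix}1&0\\1&d^b-1\end{pmatrix},\qquad
m^b\begin{pmatrix}1&d^b-1\\d^b&0\end{pmatrix},\qquad
m^b\begin{pmatrix}1&d^b-d^a\\d^b&-d^b(d^a-1)\end{pmatrix}.
\]
The first columns are divisible by $m^a$. By Lemma~\ref{lem:columns}, each of the first two relations in \eqref{eq:three} is equivalent to $d^a-1\mid m^{b-a}(d^b-1)$, and the third is equivalent to $d^a-1\mid m^{b-a}(d^{b-a}-1)$. These two conditions agree, because $d^b-1\equiv d^{b-a}-1$ modulo $d^a-1$. They hold when $a\mid b$, and for $m=1$ only then. For $m>1$ the factor $m^{b-a}$ may supply what $d^{b-a}-1$ lacks; this is the reason for the hypothesis $1\in S$ in Theorem~\ref{thm:C}.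
\end{example}

\begin{example}[four elements]\label{ex:four}
Let $S=\{1,2,3,y\}$ with $6\mid y$, and let $a=b=1$. Then $G_S(y)=\{2,3\}$, and $\mathcal G$ holds exactly when $y=6$. Let $E$ be the matrix that records divisibility in $S$:
\[
E=\begin{pmatrix}1&0&0&0\\1&1&0&0\\1&0&1&0\\1&1&1&1\end{pmatrix},\qquad
E^{-1}=\begin{pmatrix}1&0&0&0\\-1&1&0&0\\-1&0&1&0\\1&-1&-1&1\end{pmatrix}.
\]
Right multiplication by $E^{-T}$ replaces columns $c_1,c_2,c_3,c_4$ by $c_1$, $c_2-c_1$, $c_3-c_1$, $c_4-c_2-c_3+c_1$. This gives
\[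
(S^1)E^{-T}=\begin{pmatrix}1&0&0&0\\1&1&0&0\\1&0&2&0\\1&1&2&y-4\end{pmatrix},\qquad
[S^1]E^{-T}=\begin{pmatrix}1&1&2&y-4\\2&0&4&y-6\\3&3&0&y-6\\y&0&0&0\end{pmatrix}.
\]
The first matrix is $E\operatorname{diag}(1,1,2,y-4)$. By Lemma~\ref{lem:columns}, $(S^1)\mid[S^1]$ if and only if $y-4\mid y-6$, and since $0\le y-6<y-4$ this happens only for $y=6$.

Both directions of Theorem~\ref{thm:B} are visible here. The entry in row $x=2$ of the last column is $[2,y]-[2,2]-[2,3]+[2,1]$. When $\mathcal G$ holds, $[2,3]=y$ and the terms cancel in pairs. In any case the entry lies between $0$ and the diagonal number $y-4$, so divisibility leaves it only the two extreme values, and this rigidity forces $\mathcal G$.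
\end{example}

\section{Diagonalization over the integers}\label{sec:diag}

From now on $S$ is gcd closed; $\mathcal G$ is not assumed in this section.

\subsection*{Ratios}
The examples show that the ratios $y/u$, $u\in G_S(y)$, govern the computation. For $y\in S$ put
\[
Q(y)=\{y/x:\ x\in S,\ x\mid y\},\qquad D(y)=\{y/u:\ u\in G_S(y)\}\subseteq Q(y).
\]
For divisors $e,f$ of $y$ we have
\begin{equation}\label{eq:dual}
(y/e,\,y/f)=y/[e,f],\qquad [y/e,\,y/f]=y/(e,f),\qquad y/e\mid y/f\iff f\mid e .
\end{equation}

\begin{lemma}\label{lem:Q}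
Let $y\in S$.
\begin{enumerate}
\item[(a)] $1\in Q(y)$, and $Q(y)$ is closed under least common multiples.
\item[(b)] The elements of $D(y)$ exceed $1$, and none of them divides another.
\item[(c)] Every $e\in Q(y)$ with $e>1$ is divisible by some $d\in D(y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows from \eqref{eq:dual}, since $S$ is gcd closed. For (b), if $d\mid d'$ with $d\ne d'$ in $D(y)$, then $y/d'\mid y/d\mid y$ and $y/d\in S\setminus\{y/d',y\}$, contradicting $y/d'\in G_S(y)$. For (c), let $d$ be the smallest element of $Q(y)\setminus\{1\}$ that divides $e$. If $z\in S$ and $y/d\mid z\mid y$, then $y/z\in Q(y)$ divides $d$, hence $e$, so $y/z\in\{1,d\}$. Thus $y/d\in G_S(y)$.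
\end{proof}

For $I\subseteq D(y)$ put $\ell(I)=\operatorname{lcm}(I)$, with $\ell(\emptyset)=1$, and $y_I=y/\ell(I)$. By Lemma~\ref{lem:Q}(a), $y_I\in S$. By \eqref{eq:dual}, $y_I$ is the greatest common divisor of $y$ and the numbers $y/d$, $d\in I$; so a divisor $z$ of $y$ divides $y_I$ if and only if $z\mid y/d$ for all $d\in I$.

\subsection*{The inverse of the divisibility matrix}
Index rows and columns by the elements of $S$ in increasing order, and regard functions $h\colon S\to\mathbb R$ as column vectors. Let $E(x,z)=1$ if $z\mid x$ and $E(x,z)=0$ otherwise. Then $E$ is lower triangular with $1$'s on the diagonal, hence unimodular. Its inverse is given by inclusion--exclusion over the greatest-type divisors, as in the last row of $E^{-1}$ in Example~\ref{ex:four}.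

\begin{lemma}\label{lem:IE}
For $h\colon S\to\mathbb R$ and $y\in S$,
\[
(E^{-1}h)(y)=\sum_{I\subseteq D(y)}(-1)^{|I|}\,h(y_I).
\]
\end{lemma}

\begin{proof}
Let $k=E^{-1}h$, so that $h(w)=\sum_{z\in S,\,z\mid w}k(z)$ for $w\in S$. For $z\in S$ with $z\mid y$, the product $\prod_{d\in D(y)}(1-\mathbf 1[z\mid y/d])$ equals $1$ if $z=y$, and equals $0$ otherwise by Lemma~\ref{lem:Q}(c) applied to $e=y/z$. Expanding the product, we obtain
\[
k(y)=\sum_{z\in S,\,z\mid y}k(z)\prod_{d\in D(y)}\bigl(1-\mathbf 1[z\mid y/d]\bigr)=\sum_{I}(-1)^{|I|}\sum_{z\in S,\,z\mid y_I}k(z)=\sum_I(-1)^{|I|}h(y_I).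
\]
The last step uses $y_I\in S$.
\end{proof}

\subsection*{Diagonal forms}
For an integer $s$ of either sign let $\alpha_s=E^{-1}h$ with $h(z)=z^s$, so that
\begin{equation}\label{eq:alpha}
\alpha_s(y)=\sum_{I\subseteq D(y)}(-1)^{|I|}\,y_I^{\,s},\qquad w^s=\sum_{z\in S,\,z\mid w}\alpha_s(z)\quad(w\in S).
\end{equation}
Taking $w=(x,y)$, which lies in $S$, and noting that $z\mid(x,y)$ means $E(x,z)E(y,z)=1$, we get
\begin{equation}\label{eq:gcddiag}
\bigl((x,y)^s\bigr)_{x,y\in S}=E\operatorname{diag}(\alpha_s)E^T .
\end{equation}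
For $s=a$ this diagonalizes $(S^a)$. For the LCM matrix use $[x,y]^a=x^a(x,y)^{-a}y^a$. With $\Lambda_c=\operatorname{diag}(x^c)_{x\in S}$, formula \eqref{eq:gcddiag} for $s=-a$ gives $[S^a]=\Lambda_aE\operatorname{diag}(\alpha_{-a})E^T\Lambda_a$. The factor $\Lambda_aE$ need not be unimodular, so we correct it: for $c\ge0$ let
\[
U_c=\Lambda_cE\Lambda_c^{-1},\qquad U_c(x,z)=\begin{cases}(x/z)^c&\text{if }z\mid x,\\0&\text{otherwise.}\end{cases}
\]
This is an integer lower triangular matrix with $1$'s on the diagonal, hence unimodular, and $U_0=E$. Since $\Lambda_aE=U_a\Lambda_a$,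
\begin{equation}\label{eq:lcmdiag}
[S^a]=U_a\operatorname{diag}(\beta_a)U_a^T,\qquad \beta_a(y)=y^{2a}\alpha_{-a}(y)=y^a\sum_{I\subseteq D(y)}(-1)^{|I|}\ell(I)^a .
\end{equation}
To apply Lemma~\ref{lem:columns} we need the matrices $[S^b]U_c^{-T}$ for $c=0$ and $c=a$. For $x,y\in S$ and $c\ge0$ define
\begin{equation}\label{eq:N}
N_{c,b}(x,y)=\sum_{I\subseteq D(y)}(-1)^{|I|}\,\ell(I)^c\,[x,y_I]^b .
\end{equation}

\begin{proposition}\label{prop:crit}
Let $S$ be gcd closed and $a,b\ge1$. Then:
\begin{enumerate}
\item[(a)] $(S^a)\mid(S^b)$ if and only if $\alpha_a(y)\mid\alpha_b(y)$ for all $y\in S$;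
\item[(b)] $(S^a)\mid[S^b]$ if and only if $\alpha_a(y)\mid N_{0,b}(x,y)$ for all $x,y\in S$;
\item[(c)] $[S^a]\mid[S^b]$ if and only if $\beta_a(y)\mid N_{a,b}(x,y)$ for all $x,y\in S$.
\end{enumerate}
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:columns} with \eqref{eq:gcddiag} and \eqref{eq:lcmdiag}. For (a), column $y$ of $(S^b)E^{-T}=E\operatorname{diag}(\alpha_b)$ has entries $0$ and $\alpha_b(y)$, with $\alpha_b(y)$ on the diagonal. For (b) and (c), fix $x$ and let $h(z)=[x,z]^b$. The $(x,y)$-entry of $[S^b]U_c^{-T}$ is $(U_c^{-1}h)(y)$. Since $U_c^{-1}=\Lambda_cE^{-1}\Lambda_c^{-1}$, Lemma~\ref{lem:IE} shows that this entry is $y^c\sum_I(-1)^{|I|}y_I^{-c}[x,y_I]^b=N_{c,b}(x,y)$.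
\end{proof}

The sum \eqref{eq:N} depends on $x$ only through $[x,y]$ and one element of $Q(y)$.

\begin{lemma}\label{lem:lcm}
Let $x,y\in S$ and $e=y/(x,y)\in Q(y)$. For every divisor $f$ of $y$ we have $[x,y/f]=[x,y]/(e,f)$.
\end{lemma}

\begin{proof}
Since $y/f\mid y$, we have $(x,y/f)=((x,y),y/f)=(y/e,y/f)=y/[e,f]$. Hence
\[
[x,y/f]=\frac{x\cdot y/f}{y/[e,f]}=\frac{x[e,f]}{f}=\frac{xe}{(e,f)},
\]
and $xe=xy/(x,y)=[x,y]$.
\end{proof}

\begin{remark}\label{rem:gcdclosed}
Gcd-closedness is used to place $y_I$ and $(x,y)$ in $S$, and Theorem~\ref{thm:A} fails without it. The set $S=\{2,3\}$ satisfies $\mathcal G$ vacuously, but the row $(4,1)$ of $(S^2)$ equals $\lambda(2,1)+\mu(1,3)$ only for $\lambda=11/5$, $\mu=-2/5$, so $(S^1)\nmid(S^2)$. Here $\det(S^1)=5$ divides $\det(S^2)=35$: divisibility of matrices is stronger than divisibility of determinants.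
\end{remark}

\section{Condition $\mathcal G$: ratios that behave like primes}\label{sec:primes}

By Lemma~\ref{lem:lcm}, evaluating \eqref{eq:N} requires the numbers $\ell(I)$ and $(e,\ell(I))$ for all $e\in Q(y)$. When $S$ is the set of all divisors of an integer, $D(y)$ consists of the primes dividing $y$, and both numbers are products of primes from $I$. All that is used about a prime $d$ is that it either divides $e$ or is coprime to $e$. Consider this property for a general gcd-closed set:
\begin{itemize}
\item[(P)] for all $y\in S$, $e\in Q(y)$ and $d\in D(y)$, either $d\mid e$ or $(d,e)=1$.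
\end{itemize}
With $x=y/e$, formula \eqref{eq:dual} translates (P) as follows: a divisor $x\in S$ of $y$ either divides the greatest-type divisor $y/d$ or satisfies $[x,y/d]=y$. Condition $\mathcal G$ concerns only the two levels directly below $y$, while (P) concerns all divisors of $y$ in $S$. They are nevertheless equivalent. In both sets of Figure~\ref{fig:hasse} that violate $\mathcal G$, property (P) fails for $y=12$, $e=6$, $d=4$.

\begin{proposition}\label{prop:P}
A gcd-closed set $S$ satisfies $\mathcal G$ if and only if it has property \textup{(P)}. In that case the elements of each $D(y)$ are pairwise coprime.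
\end{proposition}

\begin{proof}
Assume $\mathcal G$. We prove (P) by induction on $y$. Let $e\in Q(y)$ and $d\in D(y)$. If $e=1$, then $(d,e)=1$. Otherwise Lemma~\ref{lem:Q}(c) gives $d'\in D(y)$ with $d'\mid e$, and if $d'=d$ we are done. So let $d'\ne d$ and put $u=y/d'$. The first requirement of $\mathcal G$ gives $y=[y/d,y/d']=y/(d,d')$, so $(d,d')=1$. The second gives $(y/d,y/d')=y/(dd')=u/d\in G_S(u)$, so $d\in D(u)$; this is what lets the induction descend from $y$ to $u$ with the same $d$. The element $y/e\in S$ divides $u$, with ratio $e/d'\in Q(u)$. Since $u<y$, either $d\mid e/d'$, and then $d\mid e$, or $(d,e/d')=1$, and then $d$ is coprime to both $d'$ and $e/d'$, hence to $e$.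

Assume (P), and let $d_1\ne d_2$ be in $D(y)$. Taking $e=d_1$ and using Lemma~\ref{lem:Q}(b), we get $(d_1,d_2)=1$. Let $y_i=y/d_i$. Then $[y_1,y_2]=y$, and $w=(y_1,y_2)=y/(d_1d_2)\in S$ is a proper divisor of $y_1$. Let $v\in S$ with $w\mid v\mid y_1$, and put $e=y/v\in Q(y)$, so that $d_1\mid e\mid d_1d_2$. If $d_2\mid e$, then $d_1d_2\mid e$ by coprimality, so $v=w$. If $(d_2,e)=1$, then $e\mid d_1$, so $v=y_1$. Hence $w\in G_S(y_1)$. Exchanging the roles of $d_1$ and $d_2$ gives $w\in G_S(y_2)$.
\end{proof}

\section{Product formulas and the proof of Theorem~\ref{thm:A}}\label{sec:A}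

Assume $\mathcal G$. The elements of $D(y)$ are pairwise coprime divisors of $y$, so $\ell(I)=\prod_{d\in I}d$ for $I\subseteq D(y)$, and $\tilde y=y/\prod_{d\in D(y)}d$ is an integer. The alternating sums \eqref{eq:alpha} and \eqref{eq:lcmdiag} are therefore expansions of products:
\begin{equation}\label{eq:prod}
\alpha_a(y)=y^a\prod_{d\in D(y)}(1-d^{-a})=\tilde y^{\,a}\prod_{d\in D(y)}(d^a-1),\qquad \beta_a(y)=y^a\prod_{d\in D(y)}(1-d^a).
\end{equation}
These numbers are nonzero, so $(S^a)$ and $[S^a]$ are nonsingular. Coprimality alone does not factor $N_{c,b}$; for that we need the full property (P).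

\begin{lemma}\label{lem:Nprod}
Assume $\mathcal G$. Let $x,y\in S$, $e=y/(x,y)$ and $J=\{d\in D(y): d\mid e\}$. For $c\ge0$,
\[
N_{c,b}(x,y)=[x,y]^b\prod_{d\in J}\bigl(1-d^{\,c-b}\bigr)\prod_{d\in D(y)\setminus J}\bigl(1-d^{\,c}\bigr).
\]
\end{lemma}

\begin{proof}
By (P), $(e,d)=d$ for $d\in J$ and $(e,d)=1$ for $d\in D(y)\setminus J$. For pairwise coprime $d\in I$ we have $(e,\prod_{d\in I}d)=\prod_{d\in I}(e,d)$, because each prime divides at most one $d$. So Lemma~\ref{lem:lcm} gives $[x,y_I]=[x,y]/\prod_{d\in I\cap J}d$, and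
\[
N_{c,b}(x,y)=[x,y]^b\sum_{I\subseteq D(y)}\ \prod_{d\in I\cap J}\bigl(-d^{\,c-b}\bigr)\prod_{d\in I\setminus J}\bigl(-d^{\,c}\bigr),
\]
which is the expansion of the stated product.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $a\mid b$. Then $b-a\ge0$ and $a\mid b-a$. We verify the three criteria of Proposition~\ref{prop:crit}.

(a) By \eqref{eq:prod},
\[
\frac{\alpha_b(y)}{\alpha_a(y)}=\tilde y^{\,b-a}\prod_{d\in D(y)}\frac{d^b-1}{d^a-1},
\]
which is an integer by Lemma~\ref{lem:power}.

(b) Take $c=0$ in Lemma~\ref{lem:Nprod}. If $J\ne D(y)$, the second product contains the factor $1-d^0=0$, so $N_{0,b}(x,y)=0$. If $J=D(y)$, then $N_{0,b}(x,y)=([x,y]/y)^b\,\alpha_b(y)$ by \eqref{eq:prod}, and this is divisible by $\alpha_a(y)$ by part (a).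

(c) Take $c=a$ in Lemma~\ref{lem:Nprod}. The factors $1-d^a$ with $d\in D(y)\setminus J$ cancel against the same factors in $\beta_a(y)$. For $d\in J$ we write $1-d^{\,a-b}=d^{-(b-a)}(d^{\,b-a}-1)$ and obtain
\[
\frac{N_{a,b}(x,y)}{\beta_a(y)}=\frac{[x,y]^b}{y^a}\prod_{d\in J}\frac{1-d^{\,a-b}}{1-d^a}
=(-1)^{|J|}\Bigl(\frac{[x,y]}{y}\Bigr)^{b}\Bigl(\frac{y}{\prod_{d\in J}d}\Bigr)^{b-a}\prod_{d\in J}\frac{d^{\,b-a}-1}{d^a-1}.
\]
The two parenthesized numbers are integers, and each quotient in the last product is an integer by Lemma~\ref{lem:power} with $c=b-a$.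
\end{proof}

\section{The relation $(S^a)\mid[S^a]$ forces $\mathcal G$}\label{sec:B}

Now $S$ is an arbitrary gcd-closed set, and no product formula is available. We replace it by the size argument of Example~\ref{ex:four}. To compare the alternating sums $\alpha_a(y)$ and $N_{0,a}(x,y)$, we rewrite both as sums of positive terms. Recall \emph{Jordan's totient}
\[
J_a(n)=n^a\prod_{p\mid n,\ p\text{ prime}}(1-p^{-a}),
\]
a positive integer that satisfies $\sum_{t\mid n}J_a(t)=n^a$; for $a=1$ it is Euler's function. In the next lemma $t$ runs over all positive divisors of $y$, whether or not they lie in $S$.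

\begin{lemma}\label{lem:pos}
Let $x,y\in S$ with $x\mid y$, and $e=y/x$. Put
\[
T=\{t\mid y:\ t\nmid y/d\ \text{ for all } d\in D(y)\},\qquad T_e=\{t\mid y:\ t\nmid y/(e,d)\ \text{ for all } d\in D(y)\}.
\]
Then $T_e\subseteq T$, $y\in T$, and
\[
\alpha_a(y)=\sum_{t\in T}J_a(t),\qquad N_{0,a}(x,y)=\sum_{t\in T_e}J_a(t).
\]
\end{lemma}

\begin{proof}
The inclusion holds because $y/d\mid y/(e,d)$, and $y\in T$ because $d>1$. Let $f_d$, $d\in D(y)$, be any divisors of $y$, and for $I\subseteq D(y)$ let $f_I=\operatorname{lcm}\{f_d:d\in I\}$, with $f_\emptyset=1$. A divisor $t$ of $y$ divides $y/f_I$ if and only if $t\mid y/f_d$ for all $d\in I$. Hence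
\[
\sum_I(-1)^{|I|}(y/f_I)^a=\sum_I(-1)^{|I|}\sum_{t\mid y/f_I}J_a(t)=\sum_{t\mid y}J_a(t)\prod_{d\in D(y)}\bigl(1-\mathbf 1[t\mid y/f_d]\bigr),
\]
and the right side is the sum of $J_a(t)$ over those $t\mid y$ that divide no $y/f_d$. The choice $f_d=d$ gives the formula for $\alpha_a(y)$. For $f_d=(e,d)$ we have $f_I=(e,\ell(I))$, since on exponents of a prime $\max_i\min(r,s_i)=\min(r,\max_is_i)$. Then $y/f_I=[x,y_I]$ by Lemma~\ref{lem:lcm}, which gives the formula for $N_{0,a}(x,y)$.
\end{proof}

For $S=\{1,2,3,12\}$, $y=12$, $x=2$ we find $T=\{4,6,12\}$ and $T_e=\{4,12\}$, with totient sums $2+2+4=8$ and $2+4=6$, in agreement with Example~\ref{ex:four}.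

\begin{lemma}\label{lem:H}
Suppose $(S^a)\mid[S^a]$ for some $a\ge1$. Then:
\begin{itemize}
\item[(H)] for all $y\in S$ and $e\in Q(y)$, either every $d\in D(y)$ divides $e$, or some $d\in D(y)$ is coprime to $e$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $x=y/e$ and suppose that $d_0\in D(y)$ does not divide $e$. Consider $w=y/(e,d_0)$. By definition $w\notin T_e$. We claim $w\in T$. If $w\mid y/d$ with $d\in D(y)$, then $d\mid(e,d_0)$ by \eqref{eq:dual}; so $d=d_0$ by Lemma~\ref{lem:Q}(b), and then $d_0\mid e$, a contradiction. Thus $T_e$ is a proper subset of $T$, and Lemma~\ref{lem:pos} gives $0\le N_{0,a}(x,y)<\alpha_a(y)$, because all terms are positive. By Proposition~\ref{prop:crit}(b), $\alpha_a(y)\mid N_{0,a}(x,y)$. Therefore $N_{0,a}(x,y)=0$ and $T_e=\emptyset$. In particular $y\notin T_e$, so $y\mid y/(e,d)$ for some $d\in D(y)$, that is, $(e,d)=1$.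
\end{proof}

Property (H) looks weaker than (P): when $d_0\nmid e$, it yields some $d$ coprime to $e$, with no guarantee that $d=d_0$. The remedy is that $Q(y)$ is closed under least common multiples, so we may enlarge $e$ until the unwanted candidates for $d$ are excluded. For $D(y)=\{d_1,d_2\}$ the test $e=d_1$ already gives $(d_1,d_2)=1$. For $D(y)=\{6,7,10\}$ the tests $e=6,7,10$ all pass, because $7$ is coprime to the others; the defect appears only when $7$ is absorbed into $e$, at $e=[6,7]=42$, which is not divisible by $10$ and is coprime to none of $6,7,10$. The following proof makes this systematic.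

\begin{lemma}\label{lem:HP}
For a gcd-closed set, \textup{(H)} implies \textup{(P)}.
\end{lemma}

\begin{proof}
Fix $y\in S$ and write $D=D(y)$. Recall that $\ell(K)\in Q(y)$ for every $K\subseteq D$. We use repeatedly that if $d\mid[r,s]$ and $(d,r)=1$, then $d\mid rs$ and so $d\mid s$.

\emph{Step 1: the elements of $D$ are pairwise coprime.} Call $d\in D$ \emph{free} if it is coprime to all other elements of $D$, and call $K\subseteq D$ \emph{deficient} if some element of $D$ does not divide $\ell(K)$.

We first show that for every deficient $K$ there is a free element outside $K$. Let $L$ be maximal among the deficient subsets of $D$ that contain $K$. By (H) with $e=\ell(L)$, some $d\in D$ is coprime to $\ell(L)$, and $d\notin L$ because $d>1$. Let $v\in D\setminus L$. By maximality $L\cup\{v\}$ is not deficient, so $d\mid[\ell(L),v]$. Hence $d\mid v$, and $d=v$ by Lemma~\ref{lem:Q}(b). Thus $D=L\cup\{d\}$ and $d$ is coprime to every element of $L$. So $d$ is free and $d\notin K$.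

Now let $C$ be the set of free elements, and suppose that some $v\in D$ is not free. Then $(v,v')>1$ for some $v'\in D$, $v'\ne v$, and $v'$ is not free either. Being outside $C$, the element $v'$ is coprime to every element of $C$, hence to $\ell(C)$. If $v'$ divided $\ell(C\cup\{v\})=[\ell(C),v]$, it would divide $v$, contrary to Lemma~\ref{lem:Q}(b). So $C\cup\{v\}$ is deficient and contains all free elements, which contradicts the previous paragraph. Hence every element of $D$ is free.

\emph{Step 2: property} (P). Let $e\in Q(y)$ and $d\in D$ with $d\nmid e$. Put $r=\ell(D\setminus\{d\})$ and $e'=[r,e]\in Q(y)$. By Step 1, $(d,r)=1$, so $d\mid e'$ would give $d\mid e$. Thus $d\nmid e'$, and (H) provides $d'\in D$ coprime to $e'$. Every element of $D\setminus\{d\}$ divides $e'$ and exceeds $1$, so $d'=d$. Hence $(d,e')=1$, and $(d,e)=1$ because $e\mid e'$.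
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:A}, and (ii)$\Rightarrow$(iii) follows by taking $a=b=1$. If (iii) holds, then Lemmas~\ref{lem:H} and~\ref{lem:HP} give (P), and Proposition~\ref{prop:P} gives (i).
\end{proof}

\section{The exponents: proof of Theorem~\ref{thm:C}}\label{sec:C}

If $a\mid b$, all three relations hold by Theorem~\ref{thm:A}; this is the only place where the proof uses $\mathcal G$. For the converse we look at the bottom of $S$, which resembles the set $\{1,d\}$ of Example~\ref{ex:two}. Let $p$ be the smallest element of $S$ greater than $1$; it exists because $|S|\ge2$, and it need not be prime. Its only proper divisor in $S$ is $1$, so $D(p)=\{p\}$, and \eqref{eq:alpha}, \eqref{eq:lcmdiag} and \eqref{eq:N} give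
\[
\alpha_a(p)=p^a-1,\qquad \beta_a(p)=-p^a(p^a-1),\qquad N_{c,b}(1,p)=p^b-p^c .
\]
We apply Proposition~\ref{prop:crit} with $x=1$ and $y=p$.

If $(S^a)\mid(S^b)$, then $p^a-1\mid\alpha_b(p)=p^b-1$. If $(S^a)\mid[S^b]$, then $p^a-1\mid N_{0,b}(1,p)=p^b-1$. In both cases $a\mid b$ by Lemma~\ref{lem:power}. If $[S^a]\mid[S^b]$, then $p^a(p^a-1)\mid p^b-p^a$. In particular $p^a\mid p^b$, so $b\ge a$. Dividing by $p^a$ gives $p^a-1\mid p^{\,b-a}-1$, so $a\mid b-a$ by Lemma~\ref{lem:power}, and $a\mid b$.

It remains to show that $1\in S$ cannot be dropped. Take $S=\{7,14\}$, which is gcd closed and satisfies $\mathcal G$, and $a=3$, $b=4$, so that $a\nmid b$. In Example~\ref{ex:two} we have $m=7$, $d=2$, and $d^a-1=7$ divides $m^{b-a}(d^{\,b-a}-1)=7$, so all three relations \eqref{eq:three} hold. Explicitly, with $(S^3)=7^3\left(\begin{smallmatrix}1&1\\1&8\end{smallmatrix}\right)$, $[S^3]=7^3\left(\begin{smallmatrix}1&8\\8&8\end{smallmatrix}\right)$, $(S^4)=7^3\left(\begin{smallmatrix}7&7\\7&112\end{smallmatrix}\right)$ and $[S^4]=7^3\left(\begin{smallmatrix}7&112\\112&112\end{smallmatrix}\right)$,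
\[
(S^4)=\begin{pmatrix}7&0\\-8&15\end{pmatrix}(S^3),\qquad
[S^4]=\begin{pmatrix}-8&15\\112&0\end{pmatrix}(S^3)=\begin{pmatrix}15&-1\\0&14\end{pmatrix}[S^3].
\]
This completes the proof of Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{9}

\bibitem{WZ}
Jixiang Wan and Guangyan Zhu, \emph{Divisibility among power GCD and power LCM matrices on certain gcd-closed sets}, arXiv:2510.04799 (2025).

\end{thebibliography}
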